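\title{A totally ordered $C^*$-cover lattice}

\begin{abstract}
The $C^*$-covers of a unital operator algebra form a complete lattice. We construct a separable unital operator algebra, the closure of an increasing union of finite-dimensional algebras of block upper triangular matrices, whose $C^*$-cover lattice is order-isomorphic to $[0,1]$. Thus an operator algebra with more than one $C^*$-cover can have a totally ordered lattice of covers. We also show that $[0,1]$ is the only possibility: for any unital operator algebra, a totally ordered $C^*$-cover lattice is a point or a copy of $[0,1]$.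
\end{abstract}

\section{Introduction}

A non-self-adjoint algebra of operators does not determine the $C^*$-algebra that it generates: the same algebra, with the same matrix norms, can be represented so that its elements and their adjoints satisfy different relations. The $C^*$-cover lattice organizes these possibilities.

Throughout, an \emph{operator algebra} is a norm-closed unital subalgebra $A$ of $B(H)$ for some Hilbert space $H$, or an abstract unital operator algebra completely isometrically isomorphic to one. The matrix algebras $M_k(A)\subset B(H^k)$ carry the operator norm, and a linear map $\varphi$ is \emph{completely contractive} (\emph{completely isometric}) if $[a_{ij}]\mapsto[\varphi(a_{ij})]$ is contractive (isometric) on $M_k(A)$ for every $k$. A \emph{$C^*$-cover} of $A$ is a pair $(\mathcal C,\iota)$, where $\iota:A\to\mathcal C$ is a unital completely isometric homomorphism into a $C^*$-algebra with $\mathcal C=C^*(\iota(A))$. Two covers $(\mathcal C_1,\iota_1)$ and $(\mathcal C_2,\iota_2)$ are \emph{equivalent} if there is a $*$-isomorphism $\pi:\mathcal C_1\to\mathcal C_2$ with $\pi\circ\iota_1=\iota_2$,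 and $[(\mathcal C_1,\iota_1)]\ge[(\mathcal C_2,\iota_2)]$ if there is a $*$-homomorphism $\pi$ with this property. Equivalently, every noncommutative polynomial in elements of $A$ and their adjoints has norm at least as large in $\mathcal C_1$ as in $\mathcal C_2$: a $*$-homomorphism is contractive, and conversely the inequality lets one define $\pi$ on polynomials. The equivalence classes form a complete lattice $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$, whose maximum is the maximal $C^*$-cover $(C^*_{\max}(A),i_{\max})$ and whose minimum is the $C^*$-envelope $C^*_e(A)$.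

It is known that $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$ is either a single point or uncountable, and that it has cardinality $1$ or $\mathfrak c$ when $A$ is separable. The following question comes from Humeniuk, Ramsey and Scherer \cite{HRS}.

\begin{quote}
\textbf{Question.} If $A$ is an operator algebra with more than one $C^*$-cover, is $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$ necessarily not totally ordered?
\end{quote}

The simplest cases suggest that the answer is yes. For $A=\mathbb C$ the only cover is $\mathbb C$, while the following three-dimensional algebra has uncountably many pairwise incomparable covers.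

\begin{example}\label{ex:T2}
Let $T_2\subset M_2$ be the upper triangular matrices. For $y=\begin{bmatrix}a&z\\0&d\end{bmatrix}$ and $0\le x\le1$ put $y_x=\begin{bmatrix}a&xz\\0&d\end{bmatrix}$. The map $y\mapsto y_x$ is a unital homomorphism, and it is completely contractive because $y_x=\frac{1+x}2\,y+\frac{1-x}2\,UyU^*$ with $U=1\oplus(-1)$. Hence $\iota_x(y)=y\oplus y_x$ defines a $C^*$-cover. The element $\iota_x(E_{12})^*\iota_x(E_{12})$ has spectrum $\{0,x^2,1\}$, and a unital $*$-homomorphism can only shrink spectra. So for $x\ne x'$ in $(0,1)$ the covers defined by $\iota_x$ and $\iota_{x'}$ are incomparable.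
\end{example}

This example is less special than it looks. We will see in Section~\ref{sec:unique} that every operator algebra has a norm-continuous path of representations of the same kind, joining a faithful representation of $C^*_{\max}(A)$ to one that factors through $C^*_e(A)$, and one might expect two points of the path to give incomparable covers, as they do for $T_2$. Nevertheless, the answer to the Question is no.

\begin{theorem}\label{thm:example}
There is a separable unital operator algebra $A$, the closure of an increasing union of finite-dimensional operator algebras and with AF $C^*$-envelope, such that $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$ is order-isomorphic to $[0,1]$. In particular it has more than one point and is totally ordered.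
\end{theorem}

\begin{theorem}\label{thm:unique}
Let $A$ be any unital operator algebra, separable or not. If $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$ is totally ordered, then it is a single point or is order-isomorphic to $[0,1]$. Both cases occur, the first for $A=\mathbb C$.
\end{theorem}

Here a $C^*$-algebra is \emph{AF} if it is the closure of an increasing sequence of finite-dimensional $C^*$-subalgebras.

The idea behind Theorem~\ref{thm:example} is as follows. A cover of $T_2$ is described by the set of sizes $x$ at which it sees the off-diagonal entry, and essentially any closed set of sizes containing $1$ is allowed; this freedom produces the incomparable covers of Example~\ref{ex:T2}. To remove it we embed $T_2$ in larger and larger triangular algebras in such a way that a representation of size $x$ of the larger algebra restricts to the smaller one as a sum of representations of size $x$ and of a larger size $\lambda_n(x)$. If the numbers $\lambda_n(x)$ are dense in $[x,1]$, a cover of the limit that sees $x$ must see all of $[x,1]$, and the surviving sets $[s,1]$ form a chain.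

Section~\ref{sec:prelim} translates covers into ideals of $C^*_{\max}(A)$. Sections~\ref{sec:blocks}--\ref{sec:limit} treat the building blocks, the embeddings and the limit, and prove Theorem~\ref{thm:example}. Section~\ref{sec:unique} proves Theorem~\ref{thm:unique}; apart from its last sentence it uses only Section~\ref{sec:prelim}.

\section{Covers as ideals}\label{sec:prelim}

A \emph{ucc homomorphism} is a unital completely contractive homomorphism. Ideals are closed and two-sided. We use four standard facts about $C^*$-algebras.
\begin{itemize}
\item[(C1)] A $*$-homomorphism is completely contractive, and completely isometric if it is injective. In particular, if $B\subset C$ are $C^*$-algebras and $I$ is an ideal of $C$, then $B/(I\cap B)\to C/I$ is completely isometric. Two $*$-homomorphisms that agree on a generating set are equal.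
\item[(C2)] A contractive unital homomorphism $\rho$ from a unital $C^*$-algebra to $B(H)$ is a $*$-homomorphism. Indeed, for a unitary $u$ both $\rho(u)$ and its inverse $\rho(u^*)$ are contractions, so $\rho(u)$ is unitary and $\rho(u^*)=\rho(u)^*$; and unitaries span.
\item[(C3)] An ideal $I$ of $C$ is the intersection of the kernels of the irreducible representations $\omega$ with $\omega(I)=0$, and $\|c+I\|$ is the supremum of $\|\omega(c)\|$ over these $\omega$.
\item[(C4)] Every irreducible representation of a $C^*$-subalgebra $B\subset C$ is a subrepresentation of the restriction of an irreducible representation of $C$.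
\end{itemize}

\begin{lemma}\label{lem:universal}
Let $A$ be an operator algebra. A $C^*$-cover $(\mathcal C,\iota)$ is the maximal one if and only if for every ucc homomorphism $\rho:A\to B(H)$ there is a $*$-homomorphism $\tilde\rho:\mathcal C\to B(H)$ with $\tilde\rho\circ\iota=\rho$. In that case $\tilde\rho$ is unique and has range $C^*(\rho(A))$.
\end{lemma}

\begin{proof}
Let $(\mathcal C,\iota)$ be maximal. The map $\iota\oplus\rho$ is a unital completely isometric homomorphism, so it defines a cover. The maximal cover maps onto this cover, and composing with the projection to the second summand gives $\tilde\rho$. Conversely, suppose that $(\mathcal C,\iota)$ has the extension property and let $(\mathcal C',\iota')$ be any cover, represented faithfully and unitally on a Hilbert space. The extension of $\iota'$ maps $\mathcal C$ onto $C^*(\iota'(A))=\mathcal C'$, so $(\mathcal C,\iota)$ dominates $(\mathcal C',\iota')$. The last sentence holds because $\iota(A)$ generates $\mathcal C$.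
\end{proof}

We regard $A$ as a subalgebra of $C^*_{\max}(A)$. An ideal $I$ of $C^*_{\max}(A)$ is a \emph{boundary ideal} if the quotient map by $I$ is completely isometric on $A$. Let $J$ be the kernel of the canonical surjection $C^*_{\max}(A)\to C^*_e(A)$.

\begin{lemma}\label{lem:boundary}
The map $I\mapsto[C^*_{\max}(A)/I]$ is an order-reversing bijection, with order-reversing inverse, from the boundary ideals onto $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$. The boundary ideals are exactly the ideals contained in $J$.
\end{lemma}

\begin{proof}
A boundary ideal gives a cover by definition. A cover $(\mathcal C_k,\iota_k)$ is the image of a unique $*$-homomorphism $q_k$ on $C^*_{\max}(A)$ extending $\iota_k$, so it is equivalent to the quotient by the boundary ideal $\ker q_k$. If $\pi\iota_1=\iota_2$, then $\pi q_1=q_2$ by (C1), so $\ker q_1\subset\ker q_2$; conversely, this inclusion lets $q_2$ factor through $q_1$. This proves the first claim. Since $C^*_e(A)$ is the minimum, $J$ is the largest boundary ideal. If $I\subset J$, the complete isometry $A\to C^*_{\max}(A)/J$ is the composite of the complete contractions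 $A\to C^*_{\max}(A)/I\to C^*_{\max}(A)/J$, so the first of them is completely isometric.
\end{proof}

The algebra of Theorem~\ref{thm:example} is an inductive limit, and ideals of a limit are read off from the finite stages.

\begin{lemma}\label{lem:limitideals}
Let $D_0\subset D_1\subset\cdots$ be $C^*$-subalgebras of $C$ with dense union. Then $I\mapsto(I\cap D_n)_n$ is an inclusion-preserving bijection from the ideals of $C$ onto the sequences $(I_n)$ of ideals $I_n$ of $D_n$ with $I_{n+1}\cap D_n=I_n$. The inverse is $(I_n)\mapsto\overline{\bigcup_nI_n}$.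
\end{lemma}

\begin{proof}
Let $I$ be an ideal, $I_n=I\cap D_n$, $c\in I$ and $\varepsilon>0$. Choose $n$ and $d\in D_n$ with $\|c-d\|<\varepsilon$. By (C1), $\|d+I_n\|=\|d+I\|<\varepsilon$, so some $e\in I_n$ has $\|c-e\|<2\varepsilon$. Thus $I=\overline{\bigcup_nI_n}$. Conversely, let $(I_n)$ be a sequence as in the statement. The union $\bigcup_nI_n$ is stable under multiplication by $\bigcup_nD_n$ on either side, so its closure $I$ is an ideal. For $d\in D_n$ the distance from $d$ to $I_m$ is the same for all $m\ge n$, by (C1); hence it equals the distance from $d$ to $I$, and $I\cap D_n=I_n$.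
\end{proof}

\section{Block triangular algebras and their covers}\label{sec:blocks}

The embeddings we need do not map $T_2$ to itself, so we allow matrix blocks. For $p,q\ge1$ let
\[
T(p,q)=\Big\{\begin{bmatrix}a&z\\0&d\end{bmatrix}: a\in M_p,\ z\in M_{p,q},\ d\in M_q\Big\}\subset M_{p+q},
\]
so that $T(1,1)=T_2$. As in Example~\ref{ex:T2}, $y_x$ denotes $y$ with $z$ replaced by $xz$. Put
\[
D(p,q)=\{f\in C([0,1],M_{p+q}): f(0)\in M_p\oplus M_q\},\qquad i(y)(x)=y_x .
\]
We write $f=[f_{kl}]_{k,l=1}^2$ in blocks, so that $f_{12}(0)=0$ and $f_{21}(0)=0$.

\begin{lemma}\label{lem:max}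
The pair $(D(p,q),i)$ is the maximal $C^*$-cover of $T(p,q)$.
\end{lemma}

The reason is that a ucc homomorphism of $T(p,q)$ amounts to one contraction $T$ between two Hilbert spaces, and the variable $x$ stands for the spectrum of $|T|$.

\begin{proof}
\emph{The map $i$ is completely isometric.} Each $y\mapsto y_x$ is a unital homomorphism, since the corner of $y_xy'_x$ is $x(az'+zd')$. It is completely contractive by the formula of Example~\ref{ex:T2} with $U=1_p\oplus(-1_q)$, and it is the identity for $x=1$.

\emph{The range of $i$ generates.} Let $B=C^*(i(T(p,q)))$ and let $E_{kl}$ be the matrix units of $M_{p+q}$. Then $B$ contains the constants in $M_p\oplus M_q$ and the functions $xE_{k,p+l}$ for $k\le p$, $l\le q$. Products of the latter with their adjoints give $x^2E_{kk}$ for all $k\le p+q$. Polynomials in $x^2$ are dense in $C[0,1]$, so $B$ contains $gE_{kk}$, and hence $gE_{kl}$, for all $g\in C[0,1]$ and $k,l$ in the same block. Then $B$ contains $xg\,E_{k,p+l}$, and the functions $xg$ are dense among the $h\in C[0,1]$ with $h(0)=0$. These elements and their adjoints span $D(p,q)$.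

\emph{Extension property.} Let $\rho:T(p,q)\to B(H)$ be a ucc homomorphism. By (C2) it is a $*$-homomorphism on $M_p\oplus M_q$, so up to unitary equivalence
\[
H=(\mathbb C^p\otimes H_1)\oplus(\mathbb C^q\otimes H_2),\qquad\rho(a\oplus d)=(a\otimes1)\oplus(d\otimes1),
\]
where $H_1$ or $H_2$ may be zero. Since $E_{1,p+1}=E_{11}E_{1,p+1}E_{p+1,p+1}$, the operator $\rho(E_{1,p+1})$ acts as $e_{11}\otimes T$ for a contraction $T:H_2\to H_1$, where $e_{kl}$ are the matrix units of $M_{p,q}$. Then $\rho(E_{k,p+l})=\rho(E_{k1})\rho(E_{1,p+1})\rho(E_{p+1,p+l})$ acts as $e_{kl}\otimes T$.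

Let $T=V|T|$ be the polar decomposition; $V^*V$ and $VV^*$ are the projections onto the closed ranges of $|T|$ and $|T^*|$. For $g,h\in C[0,1]$ with $h(0)=0$ we have
\begin{equation}\label{eq:polar}
g(|T^*|)V=Vg(|T|),\qquad V^*Vh(|T|)=h(|T|),\qquad Vh(|T|)V^*=h(|T^*|).
\end{equation}
The first identity holds for $g=x^2$ because $TT^*V=V|T|^2V^*V=V|T|^2$, hence for polynomials in $x^2$, hence for all $g$. The second holds for $h=xg$, hence for all $h$. For the third, $Vh(|T|)V^*=h(|T^*|)VV^*=h(|T^*|)$, again by approximating $h$ by functions $xg$. Using entrywise functional calculus, put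
\[
\tilde\rho(f)=\begin{bmatrix}f_{11}(|T^*|)&(1\otimes V)f_{12}(|T|)\\ f_{21}(|T|)(1\otimes V^*)&f_{22}(|T|)\end{bmatrix}.
\]
This map is linear, unital and $*$-preserving. Writing $V$ for $1\otimes V$, the four blocks of $\tilde\rho(f)\tilde\rho(g)$ are
\begin{align*}
(f_{11}g_{11})(|T^*|)+V(f_{12}g_{21})(|T|)V^*&=(fg)_{11}(|T^*|),\\
f_{11}(|T^*|)Vg_{12}(|T|)+V(f_{12}g_{22})(|T|)&=V(fg)_{12}(|T|),\\
f_{21}(|T|)V^*g_{11}(|T^*|)+(f_{22}g_{21})(|T|)V^*&=(fg)_{21}(|T|)V^*,\\
f_{21}(|T|)V^*Vg_{12}(|T|)+(f_{22}g_{22})(|T|)&=(fg)_{22}(|T|),
\end{align*}
by the third identity in \eqref{eq:polar}, the first, the adjoint of the first, and the second. The first and last lines use that the off-diagonal blocks vanish at $0$. Finally $\tilde\rho(a\oplus d)=\rho(a\oplus d)$, and $\tilde\rho(xE_{k,p+l})$ acts as $e_{kl}\otimes V|T|=e_{kl}\otimes T$, so $\tilde\rho\circ i=\rho$. Lemma~\ref{lem:universal} applies.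
\end{proof}

To list the ideals of $D=D(p,q)$ we need its irreducible representations. Those of $C([0,1],M_{p+q})$ are the point evaluations. For $x>0$ evaluation at $x$ maps $D$ onto $M_{p+q}$, and evaluation at $0$ splits into two irreducible summands. By (C4), every irreducible representation of $D$ is equivalent to one of
\[
\omega_x(f)=f(x)\quad(0<x\le1),\qquad\omega_0(f)=f_{11}(0),\qquad\omega_*(f)=f_{22}(0).
\]
The index set $\Omega=[0,1]\cup\{*\}$ is an interval with a doubled origin, and it does not depend on $p,q$. The labels $0$ and $*$ are asymmetric on purpose: in the construction below $*$ will belong to every set that matters, while $0$ will behave as the left endpoint of the interval.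

Call $F\subset\Omega$ \emph{closed} if $F\cap(0,1]$ is relatively closed in $(0,1]$ and, whenever $F\cap(0,1]$ accumulates at $0$, both $0$ and $*$ lie in $F$. Intersections of closed sets are closed, so each $E\subset\Omega$ has a closure $\overline E$. Note that a set $F$ containing $*$ is closed if and only if $F\cap[0,1]$ is closed in the usual sense. For $E\subset\Omega$ let $k(E)=\bigcap_{\sigma\in E}\ker\omega_\sigma$, and for an ideal $I$ let $h(I)=\{\sigma\in\Omega:\omega_\sigma(I)=0\}$ be its \emph{hull}.

\begin{lemma}\label{lem:hull}
\begin{itemize}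
\item[(a)] The map $h$ is an inclusion-reversing bijection from the ideals of $D$ onto the closed subsets of $\Omega$, with inverse $k$, and $h(k(E))=\overline E$ for every $E\subset\Omega$.
\item[(b)] An ideal $I$ of $D$ is a boundary ideal for $T(p,q)$ if and only if $1\in h(I)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (C3), $k(h(I))=I$. Hulls are closed: if $f(x_j)=0$ and $x_j\to x\in[0,1]$, then $f(x)=0$, and for $x=0$ this says $\omega_0(f)=0$ and $\omega_*(f)=0$. Now let $F$ be closed and $\sigma\notin F$; we find $f\in k(F)$ with $\omega_\sigma(f)\ne0$. If $\sigma\in(0,1]$, the set $(F\cap(0,1])\cup\{0\}$ is compact and misses $\sigma$; let $f=g\cdot1$, where $g$ is the distance to this set. If $\sigma\in\{0,*\}$, then $F\cap(0,1]\subset[\delta,1]$ for some $\delta>0$; take $g\in C[0,1]$ with $g(0)=1$ and $g=0$ on $[\delta,1]$, and let $f=gE_{11}$ if $\sigma=0$ and $f=gE_{p+1,p+1}$ if $\sigma=*$. Thus $h(k(F))=F$. For arbitrary $E$, the set $h(k(E))$ is closed, contains $E$, and is contained in $h(k(\overline E))=\overline E$.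

(b) If $1\in h(I)$, then $\omega_1$ factors through $D/I$ and $\omega_1\circ i$ is the inclusion of $T(p,q)$ in $M_{p+q}$, so the quotient map is completely isometric on $i(T(p,q))$. Conversely, by (C3) the norm of $i(E_{1,p+1})=xE_{1,p+1}$ in $D/I$ is $\sup(h(I)\cap(0,1])$, or $0$ if this set is empty. For a boundary ideal this norm is $1$, and $h(I)$ is closed, so $1\in h(I)$.
\end{proof}

By Lemma~\ref{lem:boundary}, $\mathrm{C}^*\text{-}\mathrm{Lat}(T(p,q))$ is the lattice of closed subsets of $\Omega$ containing $1$, ordered by inclusion. For $0<x<1$ the cover of Example~\ref{ex:T2} is the set $\{x,1\}$.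

\section{Embeddings that push the parameter up}\label{sec:maps}

We want an embedding $\varphi$ of $T(p,q)$ in a larger $T(p',q')$ for which $\omega_x$, restricted to the smaller algebra, contains both $\omega_x$ and $\omega_{\lambda(x)}$ with $\lambda(x)\ge x$. The difficulty is that we are not free to choose a map between the $C^*$-algebras $D(p,q)$ and $D(p',q')$: it has to come from a homomorphism of the triangular algebras, and all that $\omega_x$ does is multiply the corner of $T(p',q')$ by $x$. The way out is to split a copy of $z$ into two parts, one placed in the corner, where it is damped by $x$, and one placed inside the upper diagonal block, where it is not.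

Fix $c\in(0,1)$ and $w=\sqrt{1-c^2}$. For $y=\begin{bmatrix}a&z\\0&d\end{bmatrix}\in T(p,q)$ let
\begin{equation}\label{eq:phi}
\varphi(y)=\left[\begin{array}{ccc|cc}
a&0&0&z&0\\
0&a&cz&0&wz\\
0&0&d&0&0\\ \hline
0&0&0&d&0\\
0&0&0&0&d
\end{array}\right]\in T(2p+q,\,2q),
\end{equation}
with blocks of sizes $p,p,q$ above the line and $q,q$ below it.

\begin{example}\label{ex:five}
Take $p=q=1$, so that $\varphi$ maps $T_2$ to $T(3,2)\subset M_5$. The matrix $\varphi(y)_x$ is \eqref{eq:phi} with $xz$ and $wxz$ in the corner and $cz$ unchanged. The span of $e_1,e_4$ reduces it, and there it acts as $y_x$. On the span of $e_2,e_3,e_5$ it sends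
\[
e_2\mapsto ae_2,\qquad e_3\mapsto cz\,e_2+de_3,\qquad e_5\mapsto wxz\,e_2+de_5.
\]
Put $\lambda=\sqrt{c^2+w^2x^2}$, $\xi=(ce_3+wxe_5)/\lambda$ and $\eta=(-wxe_3+ce_5)/\lambda$. These are orthonormal vectors, and $\xi\mapsto\lambda z\,e_2+d\xi$, $\eta\mapsto d\eta$. So $\varphi(y)_x$ is unitarily equivalent to $y_x\oplus y_\lambda\oplus d$: a representation of $T(3,2)$ of size $x$ sees $T_2$ at the sizes $x$ and $\lambda$. At $x=0$ the upper block of $\varphi(y)$ alone is $a\oplus y_c$, which sees $T_2$ at size $c$.
\end{example}

The function $\lambda(x)=\sqrt{c^2+(1-c^2)x^2}$ has $\lambda(0)=c$ and $\lambda(1)=1$, and $x\le\lambda(x)\le1$ on $[0,1]$ because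
\begin{equation}\label{eq:lambda}
\lambda(x)^2-x^2=c^2(1-x^2),\qquad 1-\lambda(x)^2=(1-c^2)(1-x^2).
\end{equation}
For $\sigma\in\Omega$ define $S(\sigma)\subset\Omega$ by
\[
S(x)=\{x,\lambda(x),*\}\quad(0<x\le1),\qquad S(0)=\{0,\lambda(0)\},\qquad S(*)=\{*\},
\]
and let $S(F)=\bigcup_{\sigma\in F}S(\sigma)$. Write $D=D(p,q)$, $D'=D(2p+q,2q)$, with embeddings $i,i'$ and irreducible representations $\omega_\sigma,\omega'_\sigma$.

\begin{lemma}\label{lem:connect}
The map $\varphi$ is a unital completely isometric homomorphism. There is a unique $*$-homomorphism $\tilde\varphi:D\to D'$ with $\tilde\varphi\, i=i'\varphi$, and up to unitary equivalence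
\begin{equation}\label{eq:restrict}
\omega'_x\tilde\varphi\cong\omega_x\oplus\omega_{\lambda(x)}\oplus\omega_*\ \ (0<x\le1),\qquad
\omega'_0\tilde\varphi\cong\omega_0\oplus\omega_c,\qquad
\omega'_*\tilde\varphi\cong\omega_*\oplus\omega_*.
\end{equation}
If $K$ is an ideal of $D'$ with hull $F$, then $\tilde\varphi^{-1}(K)$ has hull $\overline{S(F)}$. The map $\tilde\varphi$ is injective.
\end{lemma}

\begin{proof}
The computation of Example~\ref{ex:five} works with blocks. Fix $x\in[0,1]$ and $\lambda=\lambda(x)>0$. Blocks $1,4$ of $\varphi(y)_x$ form the direct summand $y_x$. On blocks $3,5$ let $R$ be the unitary $\lambda^{-1}\begin{bmatrix}c&-wx\\wx&c\end{bmatrix}\otimes1_q$. It commutes with $d\oplus d$, and $\begin{bmatrix}cz&wxz\end{bmatrix}R=\begin{bmatrix}\lambda z&0\end{bmatrix}$. Hence there is a unitary $u_x$, independent of $y$, with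
\begin{equation}\label{eq:rotate}
\varphi(y)_x=u_x\,\big(y_x\oplus y_{\lambda(x)}\oplus d\big)\,u_x^*.
\end{equation}
At $x=1$ this reads $\varphi(y)=u_1(y\oplus y\oplus d)u_1^*$, and $y\mapsto d$ is a ucc homomorphism; this proves the first claim. Lemmas~\ref{lem:universal} and~\ref{lem:max}, applied to $i'\varphi$, give $\tilde\varphi$, with range $C^*(i'\varphi(T(p,q)))\subset D'$.

For $0<x\le1$, \eqref{eq:rotate} says that $\omega'_x\tilde\varphi$ and the conjugate of $\omega_x\oplus\omega_{\lambda(x)}\oplus\omega_*$ by $u_x$ agree on $i(T(p,q))$, so they are equal by (C1). The diagonal blocks of \eqref{eq:phi} are $a\oplus y_c$ and $d\oplus d$, which are the values of $\omega_0\oplus\omega_c$ and $\omega_*\oplus\omega_*$ at $i(y)$; (C1) again gives the other two formulas.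

By \eqref{eq:restrict}, $\ker(\omega'_\sigma\tilde\varphi)=k(S(\sigma))$. Since $K$ is the intersection of the $\ker\omega'_\sigma$ over $\sigma\in F$, we get $\tilde\varphi^{-1}(K)=k(S(F))$, whose hull is $\overline{S(F)}$ by Lemma~\ref{lem:hull}(a). For $K=0$ we have $F=\Omega$, and $S(\Omega)=\Omega$ because $\sigma\in S(\sigma)$; so $\ker\tilde\varphi=k(\Omega)=0$.
\end{proof}

\section{The limit algebra and its boundary ideals}\label{sec:limit}

One embedding adds one new size $\lambda(x)$. To fill the interval $[x,1]$ we compose infinitely many, with varying $c$. Let $(c_n)_{n\ge0}$ be a sequence in $(0,1)$. Put $p_0=q_0=1$, $p_{n+1}=2p_n+q_n$, $q_{n+1}=2q_n$, $A_n=T(p_n,q_n)$ and $D_n=D(p_n,q_n)$, with embeddings $i_n:A_n\to D_n$. Let $\varphi_n,\tilde\varphi_n,\lambda_n,S_n$ be the objects of Section~\ref{sec:maps} for $p=p_n$, $q=q_n$, $c=c_n$. The maps $\tilde\varphi_n$ are unital and injective, so we may form $C=\varinjlim(D_n,\tilde\varphi_n)$ and regard $D_0\subset D_1\subset\cdots\subset C$. Then $i_n(A_n)\subset i_{n+1}(A_{n+1})$, and we let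
\[
A=\overline{\textstyle\bigcup_ni_n(A_n)}\subset C .
\]
This is a separable unital operator algebra, and $C^*(A)=C$ because $i_n(A_n)$ generates $D_n$.

\begin{lemma}\label{lem:maxlimit}
The inclusion $A\subset C$ is the maximal $C^*$-cover of $A$.
\end{lemma}

\begin{proof}
Let $\rho:A\to B(H)$ be a ucc homomorphism. By Lemma~\ref{lem:max}, its restriction to $i_n(A_n)$ extends to a $*$-homomorphism $\rho_n$ on $D_n$. The maps $\rho_{n+1}|_{D_n}$ and $\rho_n$ agree on $i_n(A_n)$, so they are equal. Hence the $\rho_n$ define a contractive $*$-homomorphism on $\bigcup_nD_n$, and its continuous extension to $C$ extends $\rho$. Lemma~\ref{lem:universal} applies.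
\end{proof}

Call a sequence $(F_n)_{n\ge0}$ of closed subsets of $\Omega$ \emph{admissible} if $1\in F_n$ and $F_n=\overline{S_n(F_{n+1})}$ for all $n$.

\begin{lemma}\label{lem:admissible}
The map that sends $I$ to the sequence of hulls of $I\cap D_n$ in $D_n$ is a bijection from the boundary ideals of $C$ onto the admissible sequences, and $I\subset I'$ if and only if $F_n\supset F_n'$ for all $n$.
\end{lemma}

\begin{proof}
Let $I_n$ be ideals of $D_n$ with hulls $F_n$. By Lemmas~\ref{lem:connect} and~\ref{lem:hull}(a), $I_{n+1}\cap D_n=I_n$ if and only if $\overline{S_n(F_{n+1})}=F_n$. So Lemma~\ref{lem:limitideals} identifies the ideals of $C$ with the sequences of closed sets satisfying this relation, reversing inclusions. An ideal $I$ is a boundary ideal if and only if the quotient map is completely isometric on the dense subalgebra $\bigcup_ni_n(A_n)$ of $A$. Since $D_n/(I\cap D_n)\to C/I$ is completely isometric, this holds if and only if each $I\cap D_n$ is a boundary ideal for $A_n$, that is, $1\in F_n$ for all $n$ by Lemma~\ref{lem:hull}(b).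
\end{proof}

What remains is a problem about subsets of an interval. For $s\in[0,1]$ let $F^{(s)}=[s,1]\cup\{*\}$, a closed set; note that $F^{(0)}=\Omega$. From now on we assume that
\begin{equation}\label{eq:dense}
\{c_m:m\ge n\}\ \text{is dense in }(0,1)\text{ for every }n,
\end{equation}
as is the case for an enumeration of the rationals in $(0,1)$.

\begin{proposition}\label{prop:chain}
Assume \eqref{eq:dense}. The admissible sequences are exactly the constant sequences $F_n=F^{(s)}$, $s\in[0,1]$.
\end{proposition}

\begin{proof}
Since $\sigma\in S_n(\sigma)$ and $\lambda_n$ maps $[s,1]$ into itself by \eqref{eq:lambda}, we have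
\begin{equation}\label{eq:invariant}
S_n(F^{(s)})=F^{(s)}\qquad(s\in[0,1],\ n\ge0).
\end{equation}
So the constant sequences $F^{(s)}$ are admissible.

Let $(F_n)$ be admissible. From $\sigma\in S_n(\sigma)$ we get $F_n\supset S_n(F_{n+1})\supset F_{n+1}$, so the sequence decreases. Also $*\in S_n(1)\subset F_n$. Therefore $F_n\cap[0,1]$ is a compact set containing $1$, and it has a least element $s_n$.

\emph{The numbers $s_n$ are equal.} We have $s_n\le s_{n+1}$ because $F_n\supset F_{n+1}$. On the other hand $F_{n+1}\subset F^{(s_{n+1})}$, so \eqref{eq:invariant} gives $S_n(F_{n+1})\subset F^{(s_{n+1})}$, and taking closures, $F_n\subset F^{(s_{n+1})}$. Thus $s_n\ge s_{n+1}$. Let $s$ be the common value; then $F_n\subset F^{(s)}$ for all $n$.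

\emph{Each $F_n$ contains $[s,1]$.} Let $m\ge n$. Since $s\in F_{m+1}$, we have $\lambda_m(s)\in S_m(s)\subset F_m\subset F_n$; this includes the case $s=0$, where $\lambda_m(0)=c_m$. The map $c\mapsto\sqrt{c^2+(1-c^2)s^2}$ is a continuous surjection of $[0,1]$ onto $[s,1]$, so by \eqref{eq:dense} the numbers $\lambda_m(s)$, $m\ge n$, are dense in $[s,1]$. As $F_n\cap[0,1]$ is compact, it contains $[s,1]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $A$ be the algebra above, built from a sequence satisfying \eqref{eq:dense}. By Lemmas~\ref{lem:maxlimit} and~\ref{lem:admissible} and Proposition~\ref{prop:chain}, the boundary ideals of $C^*_{\max}(A)=C$ are the ideals $I^{(s)}$, $s\in[0,1]$, determined by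
\[
I^{(s)}\cap D_n=k(F^{(s)})=\{f\in D_n:\ \omega_x(f)=0\text{ for }s\le x\le1,\ f_{22}(0)=0\},
\]
and $I^{(s)}\subset I^{(s')}$ if and only if $F^{(s)}\supset F^{(s')}$, that is, $s\le s'$. By Lemma~\ref{lem:boundary}, $s\mapsto[C/I^{(1-s)}]$ is an order isomorphism of $[0,1]$ onto $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$.

The $C^*$-envelope is $C/I^{(1)}$, the closure of the increasing union of the subalgebras $D_n/k(F^{(1)})$. The map $f\mapsto(f(1),f_{22}(0))$ has kernel $k(F^{(1)})$ and maps $D_n$ onto $M_{p_n+q_n}\oplus M_{q_n}$, since $f(x)=xm+(1-x)(0\oplus d)$ goes to $(m,d)$. So $C^*_e(A)=\varinjlim(M_{p_n+q_n}\oplus M_{q_n})$ is AF.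
\end{proof}

\begin{remark}\label{rem:needed}
Each ingredient of the construction has a visible role.

\emph{Density.} Lemma~\ref{lem:admissible} does not use \eqref{eq:dense}. Suppose that $c_n=c$ for all $n$, and let $\lambda^{\circ j}$ be the $j$-th iterate of $\lambda$. By \eqref{eq:lambda}, for $0<x<1$ the numbers $\lambda^{\circ j}(x)$ increase strictly to $1$, so $G_x=\{\lambda^{\circ j}(x):j\ge0\}\cup\{1,*\}$ is closed and $S(G_x)=G_x$. The constant sequence $G_x$ is admissible, and for $x<x'<\lambda(x)$ we have $x\notin G_{x'}$ and $x'\notin G_x$. The lattice is then not a chain.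

\emph{The entry $wz$.} If $w$ is replaced by $0$ in \eqref{eq:phi}, then \eqref{eq:restrict} holds with the constant function $\lambda=c$. Now $c_m\in S_m(1)\subset F_m\subset F_n$ for $m\ge n$, so \eqref{eq:dense} forces $F_n=\Omega$, and the lattice is a point. The normalization $c^2+w^2=1$ is what makes $\lambda(1)=1$, so that $F^{(1)}$ is invariant.

\emph{The summand $y$ in blocks $1,4$.} It gives $\sigma\in S(\sigma)$, which makes the sets $F_n$ decrease and $\tilde\varphi$ injective. Without it $\tilde\varphi$ would kill $k(F^{(c)})\neq0$, because $\lambda\ge c$.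
\end{remark}

\section{The only nontrivial chain}\label{sec:unique}

Let $A$ be a unital operator algebra whose $C^*$-cover lattice is totally ordered and not a point, and let $L$ be the set of ideals of $C^*_{\max}(A)$ contained in $J$, ordered by inclusion. By Lemma~\ref{lem:boundary}, $L$ is a chain anti-isomorphic to $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$, with least element $0$ and greatest element $J\ne0$. It is complete: the supremum of a family is its closed linear span. We must show that $L\cong[0,1]$. A complete chain with endpoints is a copy of $[0,1]$ once a countable subset meets every gap between two elements, but $A$ is not assumed separable and offers no countable set. The countable set will come from the rational points of a path, the analogue for $A$ of the path $y\mapsto y_x$.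

\begin{lemma}\label{lem:path}
For any unital operator algebra $A$ there are representations $\theta_t$ $(0\le t\le1)$ of $C^*_{\max}(A)$ on one Hilbert space such that $\theta_0$ is faithful, $\theta_1(J)=0$, and $t\mapsto\theta_t(b)$ is norm continuous for every $b\in C^*_{\max}(A)$.
\end{lemma}

\begin{proof}
Let $\tilde\rho$ be a faithful unital representation of $C^*_{\max}(A)$ on $H$ and let $\rho=\tilde\rho|_A$. The plan is to realize $\rho$ as a diagonal block of a triangular form of a representation of $C^*_e(A)$, and then to damp the off-diagonal blocks.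

View $A\subset C^*_e(A)$. By Arveson's extension theorem, a unital complete contraction from a unital subspace of a $C^*$-algebra to $B(H)$ extends to a unital completely positive map on the $C^*$-algebra. By Stinespring's theorem, such a map is the compression to $H$ of a unital representation on a space $K\supset H$. So there is a unital representation $\pi$ of $C^*_e(A)$ on $K\supset H$ with $P_H\pi(a)|_H=\rho(a)$ for $a\in A$.

Let $N\supset H$ be the closed span of $\pi(A)H$, which is $\pi(A)$-invariant. For $a,b\in A$ and $\xi\in H$,
\[
P_H\pi(a)\pi(b)\xi=\rho(ab)\xi=\rho(a)\rho(b)\xi=\rho(a)P_H\pi(b)\xi,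
\]
so $P_H\pi(a)|_N=\rho(a)P_H|_N$, and $N\ominus H$ is $\pi(A)$-invariant too. With respect to $K=K_1\oplus K_2\oplus K_3=(N\ominus H)\oplus H\oplus N^\perp$, each $\pi(a)=[\pi_{kl}(a)]$ is therefore upper triangular, with $\pi_{22}=\rho$.

For $t\in[0,1]$, with $0^0=1$, let $\pi_t(a)$ be the upper triangular matrix with entries $t^{\,l-k}\pi_{kl}(a)$, $k\le l$. The map $\pi_t$ is unital, and it is multiplicative because $t^{m-k}t^{l-m}=t^{l-k}$ for $k\le m\le l$. To see that it is completely contractive, put $r=\sqrt{1-t^2}$ and consider the unit vectors $v_1=e_1$, $v_2=tv_1+re_2$, $v_3=tv_2+re_3$ of $\mathbb C^3$, which satisfy $\langle v_l,v_k\rangle=t^{|k-l|}$. The map $W:K\to K\otimes\mathbb C^3$ with $W\xi=\xi\otimes v_k$ for $\xi\in K_k$ is an isometry, and $W^*(X\otimes1)W=[t^{|k-l|}X_{kl}]$ for $X\in B(K)$. Hence $\pi_t(a)=W^*(\pi(a)\otimes1)W$, and $\pi_t$ is a ucc homomorphism. Let $\theta_t$ be its extension to $C^*_{\max}(A)$ from Lemma~\ref{lem:universal}.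

For $a\in A$, $\theta_t(a)$ is a polynomial in $t$ with operator coefficients. So $t\mapsto\theta_t(b)$ is norm continuous when $b$ is a polynomial in elements of $A$ and their adjoints; these $b$ are dense and all $\theta_t$ are contractive, so continuity holds for every $b$. At $t=0$ the space $H$ reduces $\pi_0(A)$, hence the range of $\theta_0$, and the corresponding summand of $\theta_0$ extends $\rho$; by uniqueness it is $\tilde\rho$, so $\theta_0$ is faithful. At $t=1$, uniqueness shows that $\theta_1$ is the quotient map onto $C^*_e(A)$ followed by $\pi$, so it kills $J$.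
\end{proof}

Define $\kappa:[0,1]\to L$ by $\kappa(t)=J\cap\ker\theta_t$. Then $\kappa(0)=0$, $\kappa(1)=J$, and by (C1)
\begin{equation}\label{eq:kappa}
\|\theta_t(j)\|=\|j+\kappa(t)\|\qquad(j\in J).
\end{equation}
We have no information that $\kappa$ is monotone, injective or surjective. What total order gives, and what suffices, is continuity for the order topology.

\begin{lemma}\label{lem:open}
For every $I\in L$ the sets $\{t:\kappa(t)\subsetneq I\}$ and $\{t:\kappa(t)\supsetneq I\}$ are open in $[0,1]$.
\end{lemma}

\begin{proof}
Since $L$ is a chain, $\kappa(t)\subsetneq I$ if and only if $I\not\subset\kappa(t)$, that is, $\|\theta_t(j)\|>0$ for some $j\in I$. This is an open condition by Lemma~\ref{lem:path}. Now let $\kappa(t_0)\supsetneq I$, pick $j\in\kappa(t_0)\setminus I$, and put $\delta=\|j+I\|>0$. Since $\theta_{t_0}(j)=0$, we have $\|\theta_t(j)\|<\delta$ for $t$ near $t_0$. If such a $t$ had $\kappa(t)\subset I$, then \eqref{eq:kappa} would give $\|\theta_t(j)\|=\|j+\kappa(t)\|\ge\|j+I\|=\delta$. So $\kappa(t)\not\subset I$, and $\kappa(t)\supsetneq I$ because $L$ is a chain.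
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $Q=\kappa(\mathbb Q\cap[0,1])\setminus\{0,J\}$, a countable subset of $L$. We claim that strictly between any two elements $I\subsetneq I'$ of $L$ there is an element of $Q$. The open sets $U=\{t:\kappa(t)\subsetneq I'\}$ and $U'=\{t:\kappa(t)\supsetneq I\}$ cover $[0,1]$: if $t\notin U$, then $\kappa(t)\supset I'\supsetneq I$ because $L$ is a chain. They are nonempty, since $0\in U$ and $1\in U'$. As $[0,1]$ is connected, $U\cap U'$ is a nonempty open set, so it contains a rational $t$. Then $I\subsetneq\kappa(t)\subsetneq I'$, and in particular $\kappa(t)\notin\{0,J\}$.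

Applied to the pairs $(0,J)$, $(0,q)$, $(q,J)$ and $(q,q')$ with $q,q'\in Q$, the claim shows that $Q$ is nonempty, has no least or greatest element, and is densely ordered. By Cantor's theorem, a nonempty countable densely ordered chain without endpoints is order-isomorphic to the rationals, so there is an order isomorphism $\psi:Q\to\mathbb Q\cap(0,1)$. Define $\Psi:L\to[0,1]$ by $\Psi(I)=\sup\{\psi(q):q\in Q,\ q\subset I\}$, with $\sup\emptyset=0$.

The map $\Psi$ is strictly increasing: if $I\subsetneq I'$, the claim used twice gives $q,q'\in Q$ with $I\subsetneq q\subsetneq q'\subsetneq I'$, and $\Psi(I)\le\psi(q)<\psi(q')\le\Psi(I')$. It is surjective, and here completeness is used. Given $r\in[0,1]$, let $I$ be the supremum in $L$ of $Q_r=\{q\in Q:\psi(q)<r\}$. Then $\Psi(I)\ge\sup\psi(Q_r)=r$. If $\Psi(I)>r$, there are $q'\subset I$ in $Q$ with $\psi(q')>r$ and $q''\in Q$ with $r<\psi(q'')<\psi(q')$; but $q''$ is an upper bound of $Q_r$, so $I\subset q''\subsetneq q'\subset I$, which is absurd. Thus $\Psi(I)=r$. A strictly increasing surjection between chains is an order isomorphism, so $L\cong[0,1]$.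 Composing with $s\mapsto1-s$ shows that $\mathrm{C}^*\text{-}\mathrm{Lat}(A)$, which is anti-isomorphic to $L$, is order-isomorphic to $[0,1]$.

Finally, $A=\mathbb C$ has a one-point lattice, and Theorem~\ref{thm:example} shows that $[0,1]$ occurs.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HRS}
Adam Humeniuk, Christopher Ramsey and Marcel Scherer,
\emph{A $C^*$-cover lattice dichotomy},
arXiv:2601.05088 (2026).

\end{thebibliography}
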